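# Pentagon and hexagon in the free profinite group: a square root chosen coherently at all primes

## 1. Solving $z^my^mx^m=1$ with dihedral groups

Let $F$ be the profinite completion of the free group on $x,y$, and define $z$ by $xyz=1$. Recall that $\widehat{\mathbf Z}=\prod_p\mathbf Z_p$, and that an element $g$ of a profinite group has powers $g^m$ for all $m\in\widehat{\mathbf Z}$: in a finite group of exponent $n$, $g^m$ means $g^{m \bmod n}$. We ask: *for which $m\in\widehat{\mathbf Z}$ does*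
$$z^my^mx^m=1\quad\text{hold in }F\,?$$

Two solutions are visible. For $m=0$ nothing is to be checked. For $m=-1$ the left side is $z^{-1}y^{-1}x^{-1}=(xyz)^{-1}=1$. Are there more?

Send $x$ and $y$ to two reflections in the dihedral group of order $2n$ whose product is a rotation of order $n$. Then $z=(xy)^{-1}=yx$ is a rotation of order $n$. If $m$ is even, then $x^m=y^m=1$, so the equation says $z^m=1$, that is, $m\equiv0$ mod $n$. If $m$ is odd, then $y^mx^m=yx=z$, so the equation says $z^{m+1}=1$, that is, $m\equiv-1$ mod $n$. Now let $n$ vary. An even solution is divisible by every $n$, so it is $0$; an odd solution is congruent to $-1$ modulo every $n$, so it is $-1$. The solutions are exactly $m=0$ and $m=-1$.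

Put $\lambda=2m+1$. The two solutions are $\lambda=1$ and $\lambda=-1$. Both are square roots of $1$, but $\widehat{\mathbf Z}$ has many more of these: one may choose a sign in each $\mathbf Z_p$ independently, so that $m$ has each component $m_p\in\{0,-1\}$. How do the mixed choices fail? The dihedral group of order $6$ has exponent $6$, so it only sees $m$ mod $6$. If the signs at $2$ and $3$ agree, then $m\equiv 0$ or $-1$ mod $6$, and the equation holds under every homomorphism to this group. If they disagree, the computation above (with $n=3$) shows that the equation fails. So this one group excludes exactly the roots whose signs at $2$ and $3$ differ. The dihedral group of order $2p$ ties the sign at $p$ to the sign at $2$ in the same way, and together these groups force all signs to be equal.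

Compare this with what nilpotent groups see. A finite nilpotent group is the product of its Sylow subgroups, so the pro-nilpotent completion of the free group is $\prod_lF_2^{(l)}$, the product of the pro-$l$ completions. In the factor $F_2^{(l)}$ the equation only involves $m_l$, and it holds for $m_l=0$ and for $m_l=-1$. Hence *every* one of the mixed square roots of $1$ solves the equation in the pro-nilpotent completion. Passing from the pro-nilpotent to the profinite world, all these solutions but two disappear.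

The equation just solved is the hexagon equation for the simplest solution, $f=1$, of the pentagon equation. The question of this lecture is what happens for an arbitrary solution $f$ of the pentagon: there is again a number that should be the square of $\lambda$, there are again many possible signs, and it must be decided whether some choice works at all.

## 2. The two equations and the three theorems

For elements $a,b$ of a profinite group and $f\in F$, we write $f(a,b)$ for the image of $f$ under the continuous homomorphism with $x\mapsto a$, $y\mapsto b$. We write $(a,b)=aba^{-1}b^{-1}$ and ${}^ah=aha^{-1}$.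

**Pure braids.** Let $K_4$ be the pure braid group on four strings, inside the braid group $B_4$ with generators $\sigma_1,\sigma_2,\sigma_3$. It is generated by
$$x_{ij}=\sigma_{j-1}\cdots\sigma_{i+1}\sigma_i^2\sigma_{i+1}^{-1}\cdots\sigma_{j-1}^{-1}\qquad(1\le i<j\le4).$$
For example, $x_{12}=\sigma_1^2$, $x_{13}=\sigma_2\sigma_1^2\sigma_2^{-1}$, and $x_{14}=\sigma_3\sigma_2\sigma_1^2\sigma_2^{-1}\sigma_3^{-1}$. Recall that $K_4^{ab}$ is free abelian on the classes of the six $x_{ij}$.

**The equations.** For $f\in F$ and $\lambda\in 1+2\widehat{\mathbf Z}$, with $m=\frac{\lambda-1}2$, consider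
$$f(x,y)f(y,x)=1\ \text{ in }F,\tag{GT2}$$
$$f(z,x)\,z^mf(y,z)\,y^mf(x,y)\,x^m=1\ \text{ in }F,\tag{GT3}$$
$$f(x_{12},x_{23}x_{24})f(x_{13}x_{23},x_{34})=f(x_{23},x_{34})f(x_{12}x_{13},x_{24}x_{34})f(x_{12},x_{23})\ \text{ in }\hat K_4.\tag{GT5}$$
(GT3) is the hexagon and (GT5) the pentagon. For $f=1$, (GT2) and (GT5) hold and (GT3) is the equation of Section 1.

**The number $c_2$.** Let $F'$ be the closed commutator subgroup of $F$. The quotient $F'/\overline{[F,F']}$ is isomorphic to $\widehat{\mathbf Z}$, generated by the class of $(x,y)$. For $f\in F'$ define $c_2(f)\in\widehat{\mathbf Z}$ by $f\equiv(x,y)^{c_2(f)}$. For example $c_2(1)=0$ and $c_2((x,y)^n)=n$.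

We take two facts as given: (GT5) implies (GT2), and every solution $f$ of (GT5) lies in $F'$. We also quote the pro-$l$ result: if $l$ is a prime and $f\in F_2^{(l)}$ satisfies (GT5) in $K_4^{(l)}$, then there is $\lambda=\pm(24c_2(f)+1)^{1/2}$, for a suitable sign and possibly in a quadratic extension of $\mathbf Z_l$, such that $(\lambda,f)$ satisfies (GT3) and (GT2); the analogous statement holds in the pro-nilpotent completions. The problem comes from Hidekazu Furusho, "Pentagon and hexagon equations", arXiv:math/0702128 (2007): if $f\in F$ satisfies (GT5) and $24c_2(f)+1$ is a square in $\widehat{\mathbf Z}$, does a suitably chosen square root $\lambda$ satisfy (GT3)? (A square root is automatically odd at $2$, so that $m$ makes sense.) The answer is yes, and the hypothesis on squares is automatic.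

**Theorem 1.** Let $f\in F=\hat F_2$ satisfy (GT5) in $\hat K_4$. Then there is $\lambda\in\widehat{\mathbf Z}$ with $\lambda^2=24c_2(f)+1$ such that $(\lambda,f)$ satisfies (GT3). (The existence of a square root of $24c_2(f)+1$ is a conclusion, not a hypothesis.)

**Theorem 2.** Let $f,\lambda$ be as in Theorem 1.

(a) $\lambda\in\widehat{\mathbf Z}^\times$, and exactly two elements of $1+2\widehat{\mathbf Z}$ satisfy (GT3) with $f$, namely $\lambda$ and $-\lambda$. So among all square roots of $24c_2(f)+1$ exactly one pair $\pm\lambda$ works.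

(b) The endomorphism $x\mapsto x^\lambda$, $y\mapsto f^{-1}y^\lambda f$ of $\hat F_2$ is an automorphism.

Hence, if $\widehat{GT}$ is the set of pairs $(\lambda,f)\in\widehat{\mathbf Z}^\times\times F'$ satisfying (GT2), (GT3), (GT5) and inducing an automorphism as in (b), then $(\lambda,f)\mapsto f$ maps $\widehat{GT}$ onto the set of all solutions of (GT5), exactly two-to-one.

**Theorem 3.** If $f\in F_2^{(l)}$ satisfies (GT5) in $K_4^{(l)}$, then the $\lambda$ of the quoted pro-$l$ result can be taken in $\mathbf Z_l$.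

A first plan for Theorem 1 is to treat one prime at a time: find $\lambda_l\in\mathbf Z_l$ for each $l$ and assemble $\lambda=(\lambda_l)_l$. Section 1 shows where this stops. The result would be a hexagon in $\prod_lF_2^{(l)}$ only, and for $f=1$ every sign pattern has that property while only two give a hexagon in $F$. Prime-by-prime information does not determine the signs, so non-nilpotent quotients such as dihedral groups must enter.

**Two settings.** Most of the argument is the same for profinite and for pro-$l$ groups, and we run it once for both.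

* *Profinite setting:* $F=\hat F_2$, $\mathcal K_n=\hat K_n$, $\mathcal Z=\widehat{\mathbf Z}$; coefficient rings $A=\mathbf F_l$ for any prime $l$, or $A=\widehat{\mathbf Z}$.
* *Pro-$l$ setting:* $F=F_2^{(l)}$, $\mathcal K_n=K_n^{(l)}$, $\mathcal Z=\mathbf Z_l$; coefficient rings $A=\mathbf F_l$ or $\mathbf Z_l$. All groups called "free" are then free pro-$l$. The number $c_2(f)\in\mathbf Z_l$ is defined as above.

In both settings $f\in F$ is a solution of (GT5). Then $f\in F'$ and (GT2) holds. In the profinite setting these are the given facts. In the pro-$l$ setting (GT2) is part of the quoted result, and $f\in F'$ is seen as follows. Let $f\equiv x^\alpha y^{\alpha'}$ in $F^{ab}$. Compare coefficients in (GT5) in the abelianization of $\mathcal K_4$: for $x_{12}$ we get $\alpha=2\alpha$, and for $x_{34}$ we get $\alpha'=2\alpha'$. So $\alpha=\alpha'=0$.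

## 3. Completed group rings and Fox derivatives

For a profinite group $\Gamma$ (pro-$l$ in the second setting), $A[[\Gamma]]$ is the inverse limit of the finite rings $(A/nA)[\Gamma/U]$, where $U$ runs over the open normal subgroups and $A/nA$ over the finite quotients of $A$ ($n\ge1$). It has the augmentation $\varepsilon:A[[\Gamma]]\to A$, $g\mapsto1$. Distinct elements of $\Gamma$ are linearly independent in $A[[\Gamma]]$, because finitely many of them stay distinct in some finite quotient. The canonical topological generator of $\mathcal Z$, inside $A[[\mathcal Z]]$, is written $t$. For $c\in A[[\mathcal Z]]$ and $g\in\Gamma$, $c(g)$ is the image of $c$ under $t\mapsto g$; for $c\in A[[F]]$, $c(a,b)$ is its image under $x\mapsto a$, $y\mapsto b$.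

An example to keep in mind: $1+t+t^2\in\mathbf F_2[[\widehat{\mathbf Z}]]$ has augmentation $3=1$, but it is not a unit, because $t\mapsto\omega$ with $\omega\in\mathbf F_4$ a primitive cube root of unity sends it to $0$.

**Lemma 3.1.** (a) If $aW$ is a unit in $A[[\Gamma]]$, then $a$ and $W$ are units. (b) $t-1$ is a non-zero-divisor in $A[[\mathcal Z]]$.

*Proof.* (a) In a finite ring, if $ab=1$, then $r\mapsto ra$ is injective ($ra=0$ gives $r=rab=0$), hence surjective, so $a$ also has a left inverse; the same argument on the other side shows that left-invertible elements are units. So the images of $a$ and $W$ in every finite quotient ring are units. Inverses are unique, hence compatible, and they define inverses in the limit.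

(b) Let $(t-1)\mu=0$. The image of $\mu$ in $A[\mathbf Z/N]$ is invariant under multiplication by $t$, so all its coefficients equal some $c_N$. Projecting from $\mathbf Z/NM$ to $\mathbf Z/N$ adds up $M$ coefficients, so $c_N=Mc_{NM}$ for all $M\ge1$ (all powers $N,M$ of $l$ in the pro-$l$ setting). So $c_N\in\bigcap_MMA=0$. $\square$

**Derivations.** Let $p:\Gamma\to\Gamma_0$ be a continuous homomorphism. A $p$-derivation is a continuous map $D:\Gamma\to A[[\Gamma_0]]$ with
$$D(hh')=D(h)+p(h)D(h').$$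
Equivalently, $h\mapsto(D(h),p(h))$ is a continuous homomorphism to $A[[\Gamma_0]]\rtimes\Gamma_0$, with product $(v,g)(v',g')=(v+gv',gg')$. This is a profinite group (pro-$l$ in the second setting), so if $\Gamma$ is free on a finite set, there is exactly one $p$-derivation with prescribed values on the generators. Note that $D(1)=0$ and $D(h^{-1})=-p(h)^{-1}D(h)$.

The Fox derivatives $\partial_1,\partial_2:F\to A[[F]]$ are the derivations along the identity with $\partial_1x=1,\ \partial_1y=0$ and $\partial_2x=0,\ \partial_2y=1$. For example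
$$\partial_2(x,y)=\partial_2(xyx^{-1}y^{-1})=x-xyx^{-1}y^{-1}=x-(x,y).$$
Two identities will be used constantly:
$$w-1=\partial_1w\,(x-1)+\partial_2w\,(y-1)\qquad(w\in F),\tag{3.1}$$
$$D(w(h_1,h_2))=(\partial_1w)(p(h_1),p(h_2))\,D(h_1)+(\partial_2w)(p(h_1),p(h_2))\,D(h_2).\tag{3.2}$$
In each case both sides, as functions of $w$, are derivations along the same homomorphism (the identity, and $w\mapsto p(w(h_1,h_2))$), and they agree for $w=x,y$; by uniqueness they are equal.

If $w\in F'$, then $\varepsilon(\partial_iw)=0$, since $\varepsilon\circ\partial_i$ is a homomorphism from $F$ to an abelian group. For $n\in\mathcal Z$ let $[n]_t\in A[[\mathcal Z]]$ be the value at $t^n$ of the derivation on $\mathcal Z$ (along the identity) that sends $t$ to $1$. As for (3.1) and (3.2), $[n]_t(t-1)=t^n-1$, $\varepsilon([n]_t)=n$, and $D(h^n)=[n]_{p(h)}D(h)$. For instance $[3]_t=1+t+t^2$.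

**Central modifications.** If $c$ commutes with $a$ and $b$, then
$$f(ca,b)=f(a,b)=f(a,cb).\tag{3.3}$$
Indeed $u\mapsto u(c,1)u(a,b)$ is a homomorphism, because $u(c,1)$ is in the closure of the powers of $c$; it sends $x\mapsto ca$, $y\mapsto b$. So $f(ca,b)=f(c,1)f(a,b)$, and $f(c,1)=1$ because $f\in F'$ and the image is abelian. The other case is the same. For $f=(x,y)$ one sees it directly: $ca\,b\,a^{-1}c^{-1}b^{-1}=(a,b)$. Also $f(a,b)=1$ whenever $a$ and $b$ commute.

## 4. Braid relations on four strings, and three conjugates of the pentagon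

**Step 1: central elements.** We collect the commutation relations that will let us slide factors past each other. Put $\zeta_{ijk}=x_{ij}x_{ik}x_{jk}$ for $i<j<k$, and $\zeta=\zeta_{123}$. We have
$$\zeta=\sigma_1^2\,\sigma_2\sigma_1^2\sigma_2=\sigma_1(\sigma_1\sigma_2\sigma_1)\sigma_1\sigma_2=\sigma_1\sigma_2\sigma_1\sigma_2\sigma_1\sigma_2=(\sigma_1\sigma_2)^3,$$
which is central in $B_3=\langle\sigma_1,\sigma_2\rangle$. Shifting indices, $\zeta_{234}$ is central in $\langle\sigma_2,\sigma_3\rangle$. From $\sigma_1^{-1}\sigma_2\sigma_1=\sigma_2\sigma_1\sigma_2^{-1}$ we get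
$$\sigma_1^{-1}x_{23}\sigma_1=x_{13},\qquad\sigma_1^{-1}x_{24}\sigma_1=\sigma_3x_{13}\sigma_3^{-1}=x_{14},\qquad\sigma_1^{-1}x_{34}\sigma_1=x_{34}.\tag{4.1}$$
So $\zeta_{134}=\sigma_1^{-1}\zeta_{234}\sigma_1$ commutes with $x_{13},x_{14},x_{34}$. By centrality $\zeta_{ijk}$ equals its cyclic rotations, hence
$$x_{12}x_{13}=\zeta x_{23}^{-1},\quad x_{13}x_{23}=x_{12}^{-1}\zeta,\quad x_{23}x_{12}=x_{13}^{-1}\zeta,$$
$$x_{13}x_{14}=\zeta_{134}x_{34}^{-1},\quad x_{14}x_{34}=x_{13}^{-1}\zeta_{134},\quad x_{34}x_{13}=x_{14}^{-1}\zeta_{134}.\tag{4.2}$$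
Clearly $x_{12}$ and $x_{34}$ commute. Also $x_{14}$ and $x_{23}$ commute: $\sigma_2\cdot\sigma_3\sigma_2=\sigma_3\sigma_2\cdot\sigma_3$ shows that conjugating $\sigma_2$ by $\sigma_3\sigma_2$ gives $(\sigma_3\sigma_2)^{-1}\sigma_2(\sigma_3\sigma_2)=\sigma_3$, which commutes with $\sigma_1^2$, and $x_{14}=(\sigma_3\sigma_2)\sigma_1^2(\sigma_3\sigma_2)^{-1}$.

**Step 2: the full twist.** We need a central element of $B_4$ that involves all strings. Put $P=\sigma_2\sigma_1^2\sigma_2$, $L=\sigma_3P\sigma_3$ and $\Delta=\zeta L=\sigma_1^2PL$. Multiplying out, $x_{14}x_{24}x_{34}=\sigma_3\sigma_2\sigma_1^2\sigma_2\sigma_3=L$, so $\Delta=\zeta x_{14}x_{24}x_{34}$. First, $L$ commutes with $\sigma_1$ and $\sigma_2$: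
$$\sigma_1L=\sigma_3(\sigma_1\sigma_2\sigma_1)\sigma_1\sigma_2\sigma_3=\sigma_3\sigma_2\sigma_1(\sigma_2\sigma_1\sigma_2)\sigma_3=\sigma_3\sigma_2\sigma_1\sigma_1\sigma_2\sigma_1\sigma_3=L\sigma_1,$$
$$\sigma_2L=(\sigma_2\sigma_3\sigma_2)\sigma_1^2\sigma_2\sigma_3=\sigma_3\sigma_2\sigma_1^2(\sigma_3\sigma_2\sigma_3)=\sigma_3\sigma_2\sigma_1^2\sigma_2\sigma_3\sigma_2=L\sigma_2.$$
So $\Delta$ commutes with $\sigma_1,\sigma_2$, and $PL=LP$. Then $\sigma_3PL=\sigma_3P\sigma_3P\sigma_3=LP\sigma_3=PL\sigma_3$, and $\sigma_3$ commutes with $\sigma_1^2$; so $\sigma_3\Delta=\Delta\sigma_3$. Hence $\Delta$ is central in $B_4$. Since $x_{23}$ commutes with $x_{14}$, and $\zeta_{234}=x_{23}x_{24}x_{34}=x_{24}x_{34}x_{23}$,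
$$\Delta=x_{12}x_{13}x_{14}\,\zeta_{234}=(x_{12}x_{13}x_{14}\,x_{24}x_{34})\,x_{23}=(x_{12}x_{13}x_{14}\,x_{23}x_{24})\,x_{34}.\tag{4.3}$$

**Step 3: two more conjugations.** Besides (4.1) we need the effect of two longer braids. Let $c=\sigma_3\sigma_2\sigma_1$. Then $\sigma_1c=\sigma_3\sigma_1\sigma_2\sigma_1=\sigma_3\sigma_2\sigma_1\sigma_2=c\sigma_2$ and $\sigma_2c=\sigma_3\sigma_2\sigma_3\sigma_1=c\sigma_3$. So $h\mapsto c^{-1}hc$ sends $x_{12}\mapsto x_{23}$, $x_{23}\mapsto x_{34}$, $x_{13}\mapsto x_{24}$. Using $\sigma_2^{-1}\sigma_3^2\sigma_2=\sigma_3\sigma_2^2\sigma_3^{-1}=x_{24}$ and (4.1), it also sends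
$$x_{34}\mapsto\sigma_1^{-1}\sigma_2^{-1}\sigma_3^2\sigma_2\sigma_1=\sigma_1^{-1}x_{24}\sigma_1=x_{14},\qquad x_{24}\mapsto\sigma_1^{-1}\sigma_2^2\sigma_1=x_{13},\qquad x_{14}\mapsto\sigma_1^2=x_{12}.$$
Next, $h\mapsto(\sigma_2\sigma_1)^{-1}h\,\sigma_2\sigma_1$ fixes $\zeta$, and since $\sigma_1\sigma_2\sigma_1=\sigma_2\sigma_1\sigma_2$ it sends $x_{12}\mapsto x_{23}$; moreover $x_{23}\mapsto\sigma_1^{-1}\sigma_2^2\sigma_1=x_{13}$, $x_{13}\mapsto\sigma_1^2=x_{12}$, $x_{34}\mapsto\sigma_1^{-1}x_{24}\sigma_1=x_{14}$, and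
$$x_{24}=\sigma_2^{-1}\sigma_3^2\sigma_2\ \mapsto\ \sigma_1^{-1}\sigma_2^{-2}\sigma_3^2\sigma_2^2\sigma_1=x_{13}^{-1}x_{34}x_{13}.$$

**Step 4: a free normal subgroup.** We want a large free normal subgroup of $\mathcal K_4$ on which derivations can be defined freely. By Artin, $K_4=N\rtimes\langle x_{12},x_{13},x_{23}\rangle$, where $N$, the kernel of forgetting strand $4$, is free on $x_{14},x_{24},x_{34}$. Conjugating by $c$ (Step 3) we get
$$K_4=N_1\rtimes K_{234},\qquad N_1=\langle x_{12},x_{13},x_{14}\rangle\ \text{free and normal},\quad K_{234}=\langle x_{23},x_{24},x_{34}\rangle.$$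
Similarly $K_3=\langle x_{13},x_{23}\rangle\rtimes\langle x_{12}\rangle$ with the first factor free; conjugating by $\sigma_2\sigma_1$ we get $K_3=\langle x_{12},x_{13}\rangle\rtimes\langle x_{23}\rangle$ with $x_{12},x_{13}$ free generators. As $\zeta=x_{12}x_{13}x_{23}$ is central and has the same image as $x_{23}$ in the quotient, $K_3=\langle x_{12},x_{13}\rangle\times\langle\zeta\rangle$.

These decompositions pass to the completions. *Profinite setting.* $N_1$ is finitely generated, so it has finitely many subgroups of each finite index, and its characteristic subgroups of finite index are cofinal. On each of the corresponding finite quotients $K_{234}$ acts through a finite group, so the action extends continuously to $\hat N_1$ and $\hat K_{234}$. Any homomorphism from $K_4$ to a finite group extends from the two factors to $\hat N_1$ and $\hat K_{234}$, compatibly by density; so $\hat N_1\rtimes\hat K_{234}$ has the universal property of $\hat K_4$. *Pro-$l$ setting.* For $k\in K_4$, the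 elements $kx_{1j}k^{-1}$ and $x_{1j}$ of $N_1$ have the same class in $K_4^{ab}$, and $N_1^{ab}\to K_4^{ab}$ is injective; so $K_{234}$ acts trivially on $N_1^{ab}$. Its image in $\mathrm{Aut}(N_1^{(l)})$ therefore lies in the group of automorphisms that are trivial on the Frattini quotient, which is pro-$l$. So the action extends to $K_{234}^{(l)}$, and $K_4^{(l)}=N_1^{(l)}\rtimes K_{234}^{(l)}$ by the universal property as before. For the direct product $K_3$ the passage is immediate.

Conclusion, in both settings: $\mathbb F:=\overline{\langle x_{12},x_{13},x_{14}\rangle}\subset\mathcal K_4$ is normal in $\mathcal K_4$ and free on $x_{12},x_{13},x_{14}$; in $\mathcal K_3$ the closed subgroup generated by $x_{12},x_{13}$ is free on them, and $\zeta$ is central.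

**Step 5: three conjugates of (GT5).** Conjugation by elements of $B_4$ induces continuous automorphisms of $\mathcal K_4$, so each conjugate of (GT5) is again true. Put
$$g=f(x_{12},x_{23}),\quad G=f(x_{12},x_{13}),\quad\kappa=f(x_{13}x_{23},x_{34}),\quad Q=f(x_{23}x_{12},x_{14}x_{34}).$$

Conjugation $h\mapsto\sigma_1^{-1}h\sigma_1$ fixes $x_{12},x_{34},\zeta$, and sends $x_{23}x_{24}\mapsto x_{13}x_{14}$, $x_{24}x_{34}\mapsto x_{14}x_{34}$, $x_{13}x_{23}=x_{12}^{-1}\zeta\mapsto x_{13}x_{23}$, $x_{12}x_{13}=\zeta x_{23}^{-1}\mapsto\zeta x_{13}^{-1}=x_{23}x_{12}$. So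
$$f(x_{12},x_{13}x_{14})\,\kappa=f(x_{13},x_{34})\,Q\,G.\tag{P1}$$
Conjugation $h\mapsto c^{-1}hc$ gives
$$f(x_{23},x_{34}x_{13})f(x_{24}x_{34},x_{14})=f(x_{34},x_{14})f(x_{23}x_{24},x_{13}x_{14})f(x_{23},x_{34}).\tag{P2}$$
Conjugation $h\mapsto(\sigma_2\sigma_1)^{-1}h\sigma_2\sigma_1$ sends $x_{23}x_{24}\mapsto x_{13}x_{13}^{-1}x_{34}x_{13}=x_{34}x_{13}$, then $x_{13}x_{23}=x_{12}^{-1}\zeta\mapsto x_{23}^{-1}\zeta=x_{12}x_{13}$, then $x_{12}x_{13}=\zeta x_{23}^{-1}\mapsto\zeta x_{13}^{-1}=x_{23}x_{12}$, and $x_{24}x_{34}\mapsto x_{13}^{-1}\,x_{34}x_{13}x_{14}=x_{13}^{-1}\zeta_{134}=x_{14}x_{34}$. So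
$$f(x_{23},x_{34}x_{13})f(x_{12}x_{13},x_{14})=f(x_{13},x_{14})\,Q\,f(x_{23},x_{13}).\tag{P3}$$

## 5. The defect of the hexagon and its cocycle identity

**Definition.** For $m\in\mathcal Z$ put
$$R_m=x^{-m}f(x,y)^{-1}y^{-m}f(z,y)\,z^{-m}f(x,z)\in F.$$

By (GT2), $R_m^{-1}=f(z,x)z^mf(y,z)y^mf(x,y)x^m$. So *(GT3) for $\lambda=2m+1$ is equivalent to $R_m=1$.* For $f=1$, $R_m=x^{-m}y^{-m}z^{-m}$; for instance $R_1=x^{-1}y^{-1}xy$. Since $f\in F'$ and $xyz=1$, we have $R_m\in F'$. Also $R_m(x,1)=1$: with $y=1$, $z=x^{-1}$ all values of $f$ are $1$ and $x^{-m}x^m=1$ remains.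

The pentagon does not say that $R_m$ is trivial. It says that four copies of $R_m$, placed in $\mathcal K_4$, satisfy a relation modeled on the shape $R(a,b)R(ab,c)=R(b,c)R(a,bc)$ with $a,b,c=x_{12},x_{13},x_{14}$, up to conjugations.

**Proposition 5.1.** For $m\in\mathcal Z$ and $R=R_m$ put
$$V_1=R(x_{12},x_{13}),\qquad V_2=g^{-1}R(x_{12}x_{13},x_{14})g,\qquad V_3=\kappa^{-1}R(x_{12},x_{13}x_{14})\kappa,$$
$$V_4=x_{12}^{-m}G^{-1}Q^{-1}R(x_{13},x_{14})QGx_{12}^m.$$
Then $V_1V_2=V_4V_3$ in $\mathcal K_4$.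

*Proof.* **Step 1: simplify the four values of $R$.** We rewrite each $R(a,b)$ so that the factors of the pentagons appear. In
$$R(a,b)=a^{-m}f(a,b)^{-1}b^{-m}f(c,b)(ab)^mf(a,c),\qquad c=(ab)^{-1},$$
we may by (3.3) replace $c$ in $f(c,b)$ and $f(a,c)$ by $c$ times any element that commutes with $a$ and $b$ (and so with $c$). By (4.2) and (4.3):

* $(x_{12}x_{13})^{-1}=x_{23}\zeta^{-1}$, and $\zeta$ commutes with $x_{12},x_{13}$;
* $(x_{12}x_{13}x_{14})^{-1}=x_{24}x_{34}\cdot x_{23}\Delta^{-1}$, where $x_{23}$ commutes with $x_{12}x_{13}=\zeta x_{23}^{-1}$ and with $x_{14}$;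
* $(x_{12}x_{13}x_{14})^{-1}=x_{23}x_{24}\cdot x_{34}\Delta^{-1}$, where $x_{34}$ commutes with $x_{12}$ and with $x_{13}x_{14}=\zeta_{134}x_{34}^{-1}$;
* $(x_{13}x_{14})^{-1}=x_{34}\zeta_{134}^{-1}$, and $\zeta_{134}$ commutes with $x_{13},x_{14}$.

Hence
$$R(x_{12},x_{13})=x_{12}^{-m}G^{-1}x_{13}^{-m}f(x_{23},x_{13})(x_{12}x_{13})^mg,$$
$$R(x_{12}x_{13},x_{14})=(x_{12}x_{13})^{-m}f(x_{12}x_{13},x_{14})^{-1}x_{14}^{-m}f(x_{24}x_{34},x_{14})(x_{12}x_{13}x_{14})^mf(x_{12}x_{13},x_{24}x_{34}),$$
$$R(x_{12},x_{13}x_{14})=x_{12}^{-m}f(x_{12},x_{13}x_{14})^{-1}(x_{13}x_{14})^{-m}f(x_{23}x_{24},x_{13}x_{14})(x_{12}x_{13}x_{14})^mf(x_{12},x_{23}x_{24}),$$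
$$R(x_{13},x_{14})=x_{13}^{-m}f(x_{13},x_{14})^{-1}x_{14}^{-m}f(x_{34},x_{14})(x_{13}x_{14})^mf(x_{13},x_{34}).$$

**Step 2: compute $V_1V_2$.** Here $g\,g^{-1}$ and $(x_{12}x_{13})^{\pm m}$ cancel, and
$$V_1V_2=x_{12}^{-m}G^{-1}x_{13}^{-m}\,f(x_{23},x_{13})f(x_{12}x_{13},x_{14})^{-1}x_{14}^{-m}f(x_{24}x_{34},x_{14})\cdot(x_{12}x_{13}x_{14})^mf(x_{12}x_{13},x_{24}x_{34})\,g.$$

**Step 3: bring $V_4V_3$ to the same form.** We use (P1) and (GT5) first, then (P2), then (P3). The element $\kappa$ commutes with $x_{12}$, since $x_{12}$ commutes with $x_{13}x_{23}=x_{12}^{-1}\zeta$ and with $x_{34}$. So $x_{12}^m\kappa^{-1}x_{12}^{-m}=\kappa^{-1}$, and the middle of the product $V_4V_3$ contains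
$$f(x_{13},x_{34})QG\,\kappa^{-1}f(x_{12},x_{13}x_{14})^{-1}=1$$
by (P1). Then $(x_{13}x_{14})^m(x_{13}x_{14})^{-m}$ cancels. At the right end, (GT5) gives $f(x_{12},x_{23}x_{24})\kappa=f(x_{23},x_{34})f(x_{12}x_{13},x_{24}x_{34})g$, and $x_{12}x_{13}x_{14}=\Delta\zeta_{234}^{-1}$ commutes with $f(x_{23},x_{34})$. At the left end, $Q$ commutes with $x_{13}$, because $x_{13}$ commutes with $x_{23}x_{12}=x_{13}^{-1}\zeta$ and with $x_{14}x_{34}=x_{13}^{-1}\zeta_{134}$. Therefore
$$V_4V_3=x_{12}^{-m}G^{-1}x_{13}^{-m}\,Q^{-1}f(x_{13},x_{14})^{-1}x_{14}^{-m}\bigl[f(x_{34},x_{14})f(x_{23}x_{24},x_{13}x_{14})f(x_{23},x_{34})\bigr]\cdot(x_{12}x_{13}x_{14})^mf(x_{12}x_{13},x_{24}x_{34})\,g.$$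
By (P2) the bracket equals $f(x_{23},x_{34}x_{13})f(x_{24}x_{34},x_{14})$. As $x_{14}$ commutes with $x_{23}$ and with $x_{34}x_{13}=x_{14}^{-1}\zeta_{134}$, the factor $x_{14}^{-m}$ moves to the right past $f(x_{23},x_{34}x_{13})$. Finally (P3) says
$$Q^{-1}f(x_{13},x_{14})^{-1}f(x_{23},x_{34}x_{13})=f(x_{23},x_{13})f(x_{12}x_{13},x_{14})^{-1}.$$
The result is the expression of Step 2. $\square$

## 6. Differentiating along the fourth strand

The identity $V_1V_2=V_4V_3$ lives in a free group on three generators. We forget strand $4$, but keep its first-order trace.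

Let $p:\mathcal K_4\to\mathcal K_3$ forget strand $4$, so $x_{i4}\mapsto1$. It maps $\mathbb F$ onto the free group on $x_{12},x_{13}$ in $\mathcal K_3$, which we identify with $F$ via $x=x_{12}$, $y=x_{13}$. Let $M$ be the kernel of $p|_{\mathbb F}$, which is the closed normal subgroup of $\mathbb F$ generated by $x_{14}$. Let $D:\mathbb F\to A[[F]]$ be the $p$-derivation with
$$D(x_{14})=1,\qquad D(x_{12})=D(x_{13})=0.$$
Two rules follow from the definition:

* if $\nu\in M$ and $u\in\mathbb F$, then $D(u\nu u^{-1})=D(u)+p(u)D(\nu)-D(u)=p(u)D(\nu)$;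
* if $c\in\overline{\langle x_{12},x_{13}\rangle}$ and $h\in\mathbb F$, then $D(c)=0$ and $D(chc^{-1})=p(c)D(h)$.

**Lemma 6.1.** $Q$ commutes with $x_{13}$, $p(Q)=1$, and $D(Q^{-1}x_{14}Q)=f(z,y)$.

*Proof.* **Step 1: simplify $Q$.** We have $x_{23}x_{12}=x_{13}^{-1}\zeta$, and $x_{13}$ commutes with $\zeta$ and $x_{14}x_{34}$. By (3.3), $Q=f(\zeta,x_{14}x_{34})$. So $Q$ commutes with $x_{13}$, and $p(Q)=f(\zeta,1)=1$.

**Step 2: how conjugation by $\zeta$ and $x_{14}x_{34}$ changes $D$.** The element $Q$ is not in the domain of $D$ in any useful form, so we study its conjugation action on $M$. Let $\mathcal Q=\overline{\langle\zeta,x_{14}x_{34}\rangle}$. Since $p(\zeta)$ is central in $\mathcal K_3$ and $p(x_{14}x_{34})=1$, we have $p({}^ah)=p(h)$ for $a\in\mathcal Q$, $h\in\mathbb F$; in particular conjugation by $a$ preserves $M$. Put $J(a)=D({}^ax_{14})$. We claim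
$$D({}^a\nu)=D(\nu)J(a)\qquad(a\in\mathcal Q,\ \nu\in M).$$
Both sides are continuous and additive in $\nu$, because $p=1$ on $M$. For $\nu={}^ux_{14}$ with $u\in\mathbb F$, put $u'={}^au$. The left side is $D({}^{u'}({}^ax_{14}))=p(u')J(a)=p(u)J(a)$, and the right side is $p(u)J(a)$. Such $\nu$ generate $M$ topologically, which proves the claim.

**Step 3: evaluate at $Q^{-1}$.** Applying the claim to $\nu={}^bx_{14}$ gives $J(ab)=J(b)J(a)$, and $J(1)=1$. So $u\mapsto J\bigl(u(\zeta,x_{14}x_{34})^{-1}\bigr)$ is a continuous homomorphism $F\to A[[F]]^\times$. We compute it on generators. Since $x_{23}$ commutes with $x_{14}$, ${}^\zeta x_{14}={}^{x_{12}x_{13}}x_{14}$, so $J(\zeta)=xy$ and $x\mapsto(xy)^{-1}=z$. Since $x_{14}x_{34}=x_{13}^{-1}\zeta_{134}$, we have ${}^{x_{14}x_{34}}x_{14}={}^{x_{13}^{-1}}x_{14}$, so $J(x_{14}x_{34})=y^{-1}$ and $y\mapsto y$. Hence $J(Q^{-1})=f(z,y)$, as claimed. $\square$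

Put
$$\rho_m(t)=(\partial_2R_m)(t,1),\qquad\eta(t)=(\partial_2e)(t,1)\ \text{ with }\ e=f(x,z)^{-1}\,xy\,f(x,z),\qquad W=D(\kappa^{-1}x_{13}x_{14}\kappa).$$

**Proposition 6.2.** In $A[[F]]$, for every $m\in\mathcal Z$,
$$\partial_2R_m\cdot W=x^{-m}f(x,y)^{-1}\bigl[y^{-m}f(z,y)\,z^{-m}\rho_m(z^{-1})-\rho_m(y)f(z,y)\bigr],\tag{E1}$$
$$\bigl(1+(y-1)\partial_2f\bigr)W=\eta(y)\,f(z,y).\tag{E2}$$

*Proof.* **Step 1: (E1), by applying $D$ to $V_1V_2=V_4V_3$.** All $V_i$ lie in the normal subgroup $\mathbb F$. Write $R=R_m$.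

* $D(V_1)=0$ and $p(V_1)=R$.
* By (3.3), $g=f(x_{12},(x_{12}x_{13})^{-1}\zeta)=f(x_{12},(x_{12}x_{13})^{-1})\in\overline{\langle x_{12},x_{13}\rangle}$, and $p(g)=f(x,z)$. So by (3.2) $D(V_2)=f(x,z)^{-1}(\partial_2R)(xy,1)=f(x,z)^{-1}\rho_m(xy)$.
* $\kappa$ commutes with $x_{12}$, and $p(\kappa)=f(p(x_{13}x_{23}),1)=1$. So $V_3=R(x_{12},\kappa^{-1}x_{13}x_{14}\kappa)$, where the second argument has $p$-value $y$. Hence $D(V_3)=\partial_2R\cdot W$.
* By Lemma 6.1, $Q^{-1}R(x_{13},x_{14})Q=R(x_{13},Q^{-1}x_{14}Q)$, whose $D$-value is $(\partial_2R)(y,1)f(z,y)=\rho_m(y)f(z,y)$. As $Gx_{12}^m\in\overline{\langle x_{12},x_{13}\rangle}$, we get $D(V_4)=x^{-m}f(x,y)^{-1}\rho_m(y)f(z,y)$; and $p(V_4)=1$ because $R(y,1)=1$.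

So $D(V_1V_2)=D(V_4V_3)$ reads
$$Rf(x,z)^{-1}\rho_m(xy)=x^{-m}f(x,y)^{-1}\rho_m(y)f(z,y)+\partial_2R\cdot W .$$
Inserting $Rf(x,z)^{-1}=x^{-m}f(x,y)^{-1}y^{-m}f(z,y)z^{-m}$ and $xy=z^{-1}$ gives (E1).

**Step 2: (E2), by applying $D$ to a conjugate of $x_{13}x_{14}$ written in two ways.** This identity is what will tell us whether $W$ is invertible. Let $b=f^{-1}yf\in F$. Then
$$\partial_2b=-f^{-1}\partial_2f+f^{-1}(1+y\,\partial_2f)=f^{-1}\bigl(1+(y-1)\partial_2f\bigr).$$
Let $v=\kappa^{-1}b(x_{12},x_{13}x_{14})\kappa=b(x_{12},\kappa^{-1}x_{13}x_{14}\kappa)$. By (3.2), $D(v)=\partial_2b\cdot W=f^{-1}(1+(y-1)\partial_2f)W$. On the other hand (P1) gives $v=G^{-1}Q^{-1}\mu QG$ with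
$$\mu=f(x_{13},x_{34})^{-1}x_{13}x_{14}f(x_{13},x_{34})=e(x_{13},x_{14}),$$
since $x_{34}=(x_{13}x_{14})^{-1}\zeta_{134}$ and (3.3) applies. By Lemma 6.1, $Q^{-1}\mu Q=e(x_{13},Q^{-1}x_{14}Q)$ has $D$-value $\eta(y)f(z,y)$, so $D(v)=f(x,y)^{-1}\eta(y)f(z,y)$. Compare. $\square$

For $f=1$ these identities can be checked by hand. Here $\kappa=1$, so $W=D(x_{13}x_{14})=y$, and $e=xy$ gives $\eta(t)=t$; (E2) reads $y=y$. For $m=1$, $R_1=x^{-1}y^{-1}xy$, so $\partial_2R_1=-x^{-1}y^{-1}+x^{-1}y^{-1}x$ and $\rho_1(t)=1-t^{-1}$. The left side of (E1) is $-x^{-1}+x^{-1}y^{-1}xy$, and the right side is $x^{-1}\bigl[y^{-1}xy(1-z)-(1-y^{-1})\bigr]=x^{-1}\bigl[y^{-1}xy-y^{-1}-1+y^{-1}\bigr]$, the same.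

The lesson of (E1) is this. If $W$ is invertible, the whole derivative $\partial_2R_m$ is determined by the one-variable element $\rho_m$. We turn to $\rho_m$ and its companions.

## 7. The one-variable elements $\rho_m$, $\eta$ and $\beta$

All elements in this section lie in the commutative ring $A[[\mathcal Z]]$. Put $\gamma(t)=(\partial_2f)(t,1)$, $\theta(t)=\gamma(t^{-1})-\gamma(t)$, so that $\theta(t^{-1})=-\theta(t)$, and $\beta(t)=t^{-1}\eta(t)$.

**Step 1: a formula for $\eta$ and $\beta$.** We have $\partial_2z=-(xy)^{-1}x$, which becomes $-1$ at $(t,1)$. So $\partial_2$ of $f(x,z)$ at $(t,1)$ is $\delta(t):=-(\partial_2f)(t,t^{-1})$. At $(t,1)$ the element $f(x,z)$ becomes $f(t,t^{-1})=1$, so differentiating $e$ gives $-\delta+t+t\delta$, that is,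
$$\eta(t)=t+(t-1)\delta(t)=t-(t-1)(\partial_2f)(t,t^{-1}),\qquad\beta(t)=1+(t^{-1}-1)(\partial_2f)(t,t^{-1}).\tag{7.1}$$

**Step 2: a formula for $\rho_m$.** We differentiate the product $R_m$ factor by factor at $(t,1)$, where $z\mapsto t^{-1}$ and all values of $f$ become $1$. The contributions to $t^m\rho_m$ are:

* $-\gamma(t)$ from $f(x,y)^{-1}$, and $[-m]_1=-m$ from $y^{-m}$;
* from $f(z,y)$: $-(\partial_1f)(t^{-1},1)+\gamma(t^{-1})=\gamma(t^{-1})$, because $f(x,1)=1$ implies $(\partial_1f)(t,1)=0$ by (3.2);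
* from $z^{-m}=(xy)^m$: $[m]_t\,t$, and from $f(x,z)$: $t^m\delta(t)$.

So $t^m\rho_m=\theta-m+t[m]_t+t^m\delta$. Multiplying by $t-1$ and using $(t-1)\delta=t\beta-t$,
$$(t-1)\,t^m\rho_m=(t-1)(\theta-m)-t+t^{m+1}\beta.\tag{7.2}$$
For $f=1$ the formula before (7.2) is $t^m\rho_m=t[m]_t-m$. Over $\mathbf F_2$ in the profinite setting, multiplication by $t-1$ shows that this vanishes exactly when $t^{m+1}-t=m(t-1)$, i.e. when $t^{m}=1$ ($m$ even) or $t^{m+1}=1$ ($m$ odd). So $\rho_m=0$ over $\mathbf F_2$ if and only if $m\in\{0,-1\}$: the element $\rho_m$ modulo $2$ already knows the answer of Section 1.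

**Lemma 7.1.** $\beta(t^{-1})=\beta(t)$.

*Proof.* (GT2) says $f(y,x)=f^{-1}$. Applying $\partial_2$ gives $(\partial_1f)(y,x)=-f^{-1}\partial_2f$. At $(t,t^{-1})$: $(\partial_1f)(t^{-1},t)=-(\partial_2f)(t,t^{-1})$. So $\beta(t)=1-(t^{-1}-1)(\partial_1f)(t^{-1},t)$. By (3.1) at $(t^{-1},t)$, where $f\mapsto1$, we have $(\partial_1f)(t^{-1},t)(t^{-1}-1)=-(\partial_2f)(t^{-1},t)(t-1)$. Hence $\beta(t)=1+(t-1)(\partial_2f)(t^{-1},t)=\beta(t^{-1})$. $\square$

**Lemma 7.2.** If $\rho_m=0$ in $A[[\mathcal Z]]$ and $\lambda=2m+1$, then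
$$t^{m+1}\beta=t-(t-1)(\theta-m),\qquad(t^{m+1}-t^{-m})\beta=\lambda(t-1),\qquad[\lambda]_t\,\beta=\lambda t^m.$$

*Proof.* The first equation is (7.2). Substitute $t\mapsto t^{-1}$, use Lemma 7.1 and $\theta(t^{-1})=-\theta$, and multiply by $t$: this gives $t^{-m}\beta=1-(t-1)(\theta+m)$. Subtracting gives $(t^{m+1}-t^{-m})\beta=(t-1)(1+2m)$, the second equation. Since $t^{m+1}-t^{-m}=t^{-m}[\lambda]_t(t-1)$, the third follows by canceling $t-1$ (Lemma 3.1). $\square$

**Lemma 7.3.** If $R_m=1$ in $F$, then $m(m+1)=6c_2(f)$, i.e. $\lambda=2m+1$ satisfies $\lambda^2=24c_2(f)+1$.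

*Proof.* Take $A=\mathcal Z$. Then $\rho_m=0$, and the first identity of Lemma 7.2 holds; we read it to second order at $t=1$. Use the continuous homomorphism $A[[\mathcal Z]]\to A[T]/(T^3)$, $t\mapsto1+T$, under which $t^n\mapsto1+nT+\binom n2T^2$ for $n\in\mathcal Z$.

For $w\in F'$, the elements $(\partial_2w)(t,1)$ and $(\partial_2w)(t,t^{-1})$ have augmentation $0$, so they become multiples of $T$. They are additive in $w\in F'$, as $w\mapsto1$ under both substitutions. Replacing $w$ by $gwg^{-1}$ with $g\in F$ changes $\partial_2w$ to $\partial_2g+g\,\partial_2w-gwg^{-1}\partial_2g$, which after substitution is a power of $t$ times the old value; modulo $T^2$ this is no change. So modulo $T^2$ both expressions vanish on $\overline{[F,F']}$ and depend only on $c_2(w)$. For $w=(x,y)$ we have $\partial_2w=x-(x,y)\mapsto t-1=T$ in both cases. Hence, with $c_2=c_2(f)$,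
$$\gamma(t)\equiv c_2T,\quad(\partial_2f)(t,t^{-1})\equiv c_2T,\quad\theta\equiv-2c_2T\pmod{T^2},\qquad\beta\equiv1-c_2T^2\pmod{T^3},$$
the last because $t^{-1}-1\equiv-T$ mod $T^2$. The $T^2$-coefficients of $t^{m+1}\beta=t-(t-1)(\theta-m)$ are $\binom{m+1}2-c_2$ on the left and $2c_2$ on the right. So $m(m+1)=6c_2$, and $\lambda^2=4m(m+1)+1=24c_2+1$. $\square$

## 8. The hexagon as a statement about double cosets, and the pro-$l$ case

How can one find $m$? Put
$$S=f(z,y),\qquad H=f(x,z),\qquad a=1+(y-1)\partial_2f,\qquad R=R_0=f^{-1}SH,\qquad\rho=\rho_0 .$$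
The equation $R_m=1$ reads $H=z^mS^{-1}y^mfx^m$. So it is natural to ask first whether $H$ lies in the set $\langle z\rangle S^{-1}\langle y\rangle f\langle x\rangle$. The point is that (E1) for $m=0$ answers this, and then $m$ comes out of the exponents.

**Lemma 8.1.** Let $k=\mathbf F_l$, and let $\Pi$ be a quotient of $F$ by a closed normal subgroup such that $\eta(y)$ is a unit in $k[[\Pi]]$. Then in $\Pi$
$$H=z^jS^{-1}y^ifx^n\qquad\text{for some }i,j,n\in\mathcal Z .$$

*Proof.* **Step 1: solve (E1) for $\partial_2R$.** In $k[[\Pi]]$, (E2) reads $aW=\eta(y)S$, a unit. By Lemma 3.1 $a$ and $W$ are units, and $W^{-1}=S^{-1}\eta(y)^{-1}a$. Now (E1) with $m=0$ gives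
$$\partial_2R=f^{-1}\bigl[S\rho(z^{-1})S^{-1}-\rho(y)\bigr]\eta(y)^{-1}a .$$

**Step 2: apply this to a point fixed by $x$.** The unwanted $\partial_2f$ inside $a$ will disappear. Let $\Gamma$ be a finite quotient of $\Pi$, and $o$ the base point of $\Gamma/\langle x\rangle$. In the module $k[\Gamma/\langle x\rangle]$ we have $(x-1)o=0$, so by (3.1) $Ro-o=\partial_2R\,(y-1)o$ and $\partial_2f\,(y-1)o=fo-o$. Hence
$$a(y-1)o=(y-1)\bigl(o+\partial_2f\,(y-1)o\bigr)=(y-1)fo,$$
and $Ro-o=f^{-1}[S\rho(z^{-1})S^{-1}-\rho(y)]\eta(y)^{-1}(y-1)fo$. Multiplying by $S^{-1}f$ and using $S^{-1}fR=H$,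
$$Ho-S^{-1}fo=\rho(z^{-1})\,S^{-1}\eta(y)^{-1}(y-1)fo-S^{-1}\rho(y)\eta(y)^{-1}(y-1)fo.\tag{8.1}$$

**Step 3: divide by $\langle z\rangle$ on the left.** This removes the first term on the right. Project (8.1) to $k[\langle z\rangle\backslash\Gamma/\langle x\rangle]$. There $\rho(z^{-1})$ on the left acts as $\varepsilon(\rho)=\varepsilon(\partial_2R)=0$, because $R\in F'$. In $k[\Gamma]$ the unit $\eta(y)$ has finite order, so $\eta(y)^{-1}$ is a power of $\eta(y)$ and is a linear combination of powers of $y$. So (8.1) says that the double coset of $H$ is a $k$-linear combination of the double cosets of the elements $S^{-1}y^if$. Distinct double cosets are linearly independent, so the double coset of $H$ equals one of these.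

**Step 4: compactness.** Write $\langle\cdot\rangle$ for closed procyclic subgroups of $\Pi$. The set $\langle z\rangle S^{-1}\langle y\rangle f\langle x\rangle$ is compact. If $H$ were not in it, then for some open normal subgroup $U$ the coset $HU$ would miss it, contrary to Step 3 for $\Gamma=\Pi/U$. $\square$

*Proof of Theorem 3.* We are in the pro-$l$ setting with $A=k=\mathbf F_l$. **Step 1: $\eta(y)$ is a unit.** The ring $\mathbf F_l[[\mathbf Z_l]]$ is local with residue map $\varepsilon$, and $\varepsilon(\eta)=1$ by (7.1). So $\eta$ is a unit, and Lemma 8.1 applies with $\Pi=F$.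

**Step 2: read off $m$.** We have $H=z^jS^{-1}y^ifx^n$ with $i,j,n\in\mathbf Z_l$. In $F^{ab}=\mathbf Z_lx\oplus\mathbf Z_ly$, where $z=-x-y$ and $f,S,H\mapsto0$, this says $i=j=n$. Call this number $m$. Then $R_m=1$, so (GT3) holds with $\lambda=2m+1\in\mathbf Z_l$, and $\lambda^2=24c_2(f)+1$ by Lemma 7.3. $\blacksquare$

## 9. Non-local group rings and the quotient $\Pi=F/\langle\langle y^2\rangle\rangle$

From here on we are in the profinite setting. Why not repeat the proof of Theorem 3? Everything holds, except its Step 1. The augmentation of $\eta$ is still $1$, but $\mathbf F_l[[\widehat{\mathbf Z}]]$ is not local: the example $1+t+t^2\in\mathbf F_2[[\widehat{\mathbf Z}]]$ of Section 3 has augmentation $1$ and is not a unit. We know nothing yet about the value of $\eta$ at a root of unity of order prime to $l$, so we cannot invert $\eta(y)$, and (E2) does not give the invertibility of $W$.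

The way out is to go to a quotient of $F$ where $\eta(y)$ can be computed exactly. Let $\Pi$ be the quotient of $F$ by the closed normal subgroup generated by $y^2$, and let $k=\mathbf F_2$. The group ring $\mathbf F_2[\mathbf Z/2]$ is local, and the square of its augmentation ideal is zero. The quotient is not too small either: it still maps onto the dihedral groups of Section 1, with $y$ going to a reflection.

**Proposition 9.1.** There is $m\in\widehat{\mathbf Z}$ with $R_m=1$ in $\Pi$.

*Proof.* **Step 1: $\eta(y)=y$ in $k[[\Pi]]$.** Since $y^2=1$ in $\Pi$, the element $\eta(y)$ only depends on the image of $\eta$ in $k[\mathbf Z/2]$. The augmentation of $(\partial_2f)(t,t^{-1})$ is $\varepsilon(\partial_2f)=0$, so its image in $k[\mathbf Z/2]$ is a multiple of $t-1$; and $(t-1)^2=t^2-2t+1=0$ there. By (7.1), $\eta\mapsto t$.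

**Step 2: read off $m$.** So Lemma 8.1 applies to $\Pi$: $H=z^jS^{-1}y^ifx^n$ in $\Pi$ with $i,j,n\in\widehat{\mathbf Z}$. In $\Pi^{ab}=\widehat{\mathbf Z}x\oplus(\mathbf Z/2)y$, where $z=-x-y$ and $f,S,H\mapsto0$, this gives $n=j$ and $i\equiv j$ mod $2$. With $m=j$ we have $y^i=y^m$ in $\Pi$, so $H=z^mS^{-1}y^mfx^m$, i.e. $R_m=1$ in $\Pi$. $\square$

## 10. From $\Pi$ back to $F$

We have a hexagon in a proper quotient of $F$. The passage back rests on two observations: the element $\rho_m$ modulo $2$ can be computed in $\Pi$; and once it vanishes, Lemma 7.2 supplies the invertibility that was missing, now in $F$ itself. Here it helps that the prime is $2$: the odd number $\lambda$ becomes $1$ in $\mathbf F_2$, without any knowledge about $\lambda$.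

*Proof of Theorem 1.* Fix $m$ from Proposition 9.1, and put $\lambda=2m+1$, $k=\mathbf F_2$.

**Step 1: $\rho_m=0$ in $\mathbf F_2[[\widehat{\mathbf Z}]]$.** This step extracts first-order information from $\Pi$. Let $\Theta:F\to k[[\widehat{\mathbf Z}]]\rtimes\widehat{\mathbf Z}$ be the homomorphism with $x\mapsto(0,t)$, $y\mapsto(1,1)$. The first component of $\Theta(w)$ is the derivation along $x\mapsto t,\ y\mapsto1$ with values $0,1$ on $x,y$, so by (3.2) it equals $(\partial_2w)(t,1)$. Since $\Theta(y)^2=(2,1)=(0,1)$ is trivial in characteristic $2$, $\Theta$ factors through $\Pi$. As $R_m=1$ in $\Pi$, we get $\rho_m=(\partial_2R_m)(t,1)=0$.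

**Step 2: units.** This step makes $W$ invertible over $F$. By Lemma 7.2 over $\mathbf F_2$, where $\lambda\mapsto1$, we have $[\lambda]_t\,\beta=t^m$. So $[\lambda]_t$, $\beta$ and $\eta=t\beta$ are units of $\mathbf F_2[[\widehat{\mathbf Z}]]$. Hence $\eta(y)$ is a unit of $\mathbf F_2[[F]]$, and by (E2) and Lemma 3.1 both $W$ and $1+(y-1)\partial_2f$ are units of $\mathbf F_2[[F]]$.

**Step 3: $R_m=1$ in $F$.** Now (E1) can be used in full. Since $\rho_m=0$, it says $\partial_2R_m\cdot W=0$, so $\partial_2R_m=0$ in $\mathbf F_2[[F]]$. By (3.1), $R_m-1=\partial_1R_m\,(x-1)$. Let $\Gamma$ be any finite quotient of $F$ and $o$ the base point of $\Gamma/\langle x\rangle$. In $\mathbf F_2[\Gamma/\langle x\rangle]$ we get $R_mo=o$, so the image of $R_m$ in $\Gamma$ lies in $\langle x\rangle$. As this holds for all $\Gamma$, $R_m\in\overline{\langle x\rangle}$. But $R_m\in F'$, and $\overline{\langle x\rangle}\cap F'=1$ because $\overline{\langle x\rangle}$ maps injectively to $F^{ab}$. So $R_m=1$,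 and $(\lambda,f)$ satisfies (GT3).

**Step 4: the square.** By Lemma 7.3, $\lambda^2=24c_2(f)+1$. $\blacksquare$

For $f=1$ this is Section 1 again: Section 7 showed that $\rho_m$ modulo $2$ vanishes exactly for $m=0$ and $m=-1$.

## 11. The pair $\pm\lambda$ and the automorphism

*Proof of Theorem 2.* First let $\lambda=2m+1$ be the element constructed in Section 10. We use the units found there in Step 2.

**Step 1: $\lambda$ is a unit of $\widehat{\mathbf Z}$.** It is odd, so it is a unit at $2$. Suppose an odd prime $q$ divides $\lambda$. Evaluate $t$ at a primitive $q$-th root of unity $\xi\in\overline{\mathbf F}_2$: then $[\lambda]_\xi(\xi-1)=\xi^\lambda-1=0$, so $[\lambda]_\xi=0$. This contradicts that $[\lambda]_t$ is a unit of $\mathbf F_2[[\widehat{\mathbf Z}]]$.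

**Step 2: $-\lambda$ works too.** The number belonging to $-\lambda$ is $-m-1$, so we show $R_{-m-1}=1$. As $R_m=1$ in $F$, for all $a,b$ in any profinite group and $c=(ab)^{-1}$,
$$f(a,b)^{-1}b^{-m}f(c,b)c^{-m}f(a,c)=a^m.$$
Take $a=x$, $b=z$. Then $c=(xz)^{-1}=z^{-1}x^{-1}=xyx^{-1}$, and also $c=z^{-1}yz$, because $z^{-1}=xy$. So $f(c,z)=z^{-1}f(y,z)z$, $c^{-m}=xy^{-m}x^{-1}$ and $f(x,c)=xf(x,y)x^{-1}$. The equation becomes
$$f(x,z)^{-1}z^{-m-1}f(y,z)\,(zx)\,y^{-m}f(x,y)x^{-1}=x^m .$$
Since $zx=y^{-1}$, this is $f(x,z)^{-1}z^{-m-1}f(y,z)y^{-m-1}f(x,y)\,x^{-m-1}=1$. By (GT2), $f(y,z)=f(z,y)^{-1}$, so the left side is $R_{-m-1}^{-1}$. Hence $R_{-m-1}=1$, which is (GT3) for $2(-m-1)+1=-\lambda$.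

**Step 3: no other $\lambda'$ works.** Let (GT3) hold for $\lambda'=2m'+1$. Then $R_{m'}=1$, so $\rho_{m'}=0$, and Lemma 7.2 over $\mathbf F_2$ (where $\lambda$ and $\lambda'$ become $1$) gives
$$(t^{m'+1}-t^{-m'})\beta=t-1=(t^{m+1}-t^{-m})\beta .$$
As $\beta$ is a unit, $t^{m'+1}-t^{-m'}=t^{m+1}-t^{-m}$ in $\mathbf F_2[[\widehat{\mathbf Z}]]$. Since $\lambda\ne0$, we have $m+1\ne-m$, so the right side is nonzero. Distinct elements of $\widehat{\mathbf Z}$ are linearly independent in $\mathbf F_2[[\widehat{\mathbf Z}]]$, so $\{m'+1,-m'\}=\{m+1,-m\}$. Hence $m'=m$ or $m'=-m-1$, i.e. $\lambda'=\pm\lambda$. Also $\lambda\ne-\lambda$, as $\widehat{\mathbf Z}$ is torsion-free. In particular every $\lambda$ as in Theorem 1 is, up to sign, the one constructed in Section 10. Every square root of $24c_2(f)+1$ lies in $1+2\widehat{\mathbf Z}$, so exactly one pair of square roots satisfies (GT3). This proves (a).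

**Step 4: surjectivity in (b).** Let $\lambda'=\pm\lambda$, and let $\varphi$ be the endomorphism $x\mapsto x^{\lambda'}$, $y\mapsto f^{-1}y^{\lambda'}f$. Since $[-\lambda]_t=-t^{-\lambda}[\lambda]_t$, the element $[\lambda']_t$ is a unit of $\mathbf F_2[[\widehat{\mathbf Z}]]$. Let $I\subset\mathbf F_2[[F]]$ be the left ideal generated by $\varphi(x)-1$ and $\varphi(y)-1$. From $\varphi(x)-1=[\lambda']_x(x-1)$ we get $x-1\in I$. Next,
$$\partial_2\varphi(y)=f^{-1}\bigl([\lambda']_y+(y^{\lambda'}-1)\partial_2f\bigr)=f^{-1}[\lambda']_y\bigl(1+(y-1)\partial_2f\bigr)$$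
is a unit by Step 2 of Section 10. As $\varphi(y)-1=\partial_1\varphi(y)(x-1)+\partial_2\varphi(y)(y-1)$ by (3.1), also $y-1\in I$. Now let $\Gamma$ be a finite quotient of $F$, $\mathcal H$ the image of $\varphi(F)$ in $\Gamma$, and $o$ the base point of $\Gamma/\mathcal H$. In $\mathbf F_2[\Gamma/\mathcal H]$ we have $I\,o=0$, so $xo=o=yo$; so $\mathcal H$ contains the images of $x$ and $y$, and $\mathcal H=\Gamma$. The closed subgroup $\varphi(F)$ maps onto every finite quotient, hence equals $F$.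

**Step 5: injectivity in (b).** We recall why a continuous surjective endomorphism of a topologically finitely generated profinite group is injective. For each $n$ there are finitely many open subgroups of index $n$. The map $U\mapsto\varphi^{-1}(U)$ preserves the index and is injective, since $\varphi$ is surjective; so it is a bijection on this finite set. Hence every open subgroup has the form $\varphi^{-1}(U)$ and contains $\ker\varphi$. So $\ker\varphi=1$.

**Step 6: the map $\widehat{GT}\to\{\text{solutions of (GT5)}\}$.** Let $f$ be a solution of (GT5). Then $f\in F'$ and (GT2) holds. By (a) exactly $\lambda$ and $-\lambda$ satisfy (GT3) with $f$ (a unit of $\widehat{\mathbf Z}$ is odd, so no other unit is in question), both are units, and by Steps 4 and 5 both induce automorphisms. So exactly two elements of $\widehat{GT}$ lie over $f$. $\blacksquare$
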